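\title{An atomic homogeneous operator with no associated projective representation of the M\"obius group}

\begin{abstract}
A bounded operator $T$ is homogeneous if $\varphi(T)$ is unitarily equivalent to $T$ for every automorphism $\varphi$ of the unit disc that is analytic on its spectrum, and atomic if, in addition, it is not a direct sum of two homogeneous operators. Every irreducible homogeneous operator has an associated projective unitary representation of the M\"obius group. We show that this fails for atomic operators: for every $\varepsilon>0$ there is an atomic homogeneous operator $T$, similar to a unitary operator, with $\|T\|,\|T^{-1}\|\le\sqrt{1+\varepsilon}$, that has no associated projective unitary representation. The operator is built from an ergodic flow and an affine extension of it that has no invariant graph.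
\end{abstract}

\section{Introduction}

All Hilbert spaces are complex, separable and nonzero, and inner products are linear in the first variable. Let $G=\text{M\"ob}$ be the group of biholomorphic automorphisms of the unit disc $\mathbb D$,
\[
\varphi(z)=e^{i\theta}\,\frac{z-\alpha}{1-\bar\alpha z},\qquad \theta\in[0,2\pi),\ \alpha\in\mathbb D,
\]
with the topology of locally uniform convergence; it is isomorphic to $PSU(1,1)$ and to $PSL(2,\mathbb R)$. For a bounded operator $T$ with $1-\bar\alpha T$ invertible, $\varphi(T)=e^{i\theta}(T-\alpha)(1-\bar\alpha T)^{-1}$. The operator $T$ is \emph{homogeneous} if $\varphi(T)$ is unitarily equivalent to $T$ for every $\varphi\in G$ that is analytic on the spectrum of $T$. It is known that the spectrum of a homogeneous operator is the unit circle $\mathbb T$ or the closed disc, so that $\varphi(T)\cong T$ for all $\varphi\in G$.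

Homogeneity provides, for each $\varphi$ separately, a unitary that conjugates $T$ to $\varphi(T)$. One would like to choose these unitaries compatibly with the group law. Give the unitary group $\mathrm U(\mathcal H)$ the strong operator topology. A \emph{projective unitary representation} of $G$ on $\mathcal H$ is a Borel map $\varphi\mapsto U_\varphi\in\mathrm U(\mathcal H)$ with $U_1=I$ and
\[
U_\varphi U_\psi=c(\varphi,\psi)\,U_{\varphi\psi},\qquad \varphi,\psi\in G,
\]
for a scalar function $c$ of modulus one, the multiplier. It is \emph{associated with $T$} if $\varphi(T)=U_\varphi^*TU_\varphi$ for all $\varphi\in G$. The freedom in the choice of $U_\varphi$ is measured by the commutant $\mathcal M'$ of the von Neumann algebra $\mathcal M$ generated by $T$, that is, by the operators that commute with $T$ and $T^*$.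

\begin{lemma}\label{lem:freedom}
Let $T$ have spectrum in the closed disc, let $\varphi\in G$, and let $X,X_0$ be unitaries with $X^*TX=X_0^*TX_0=\varphi(T)$. Then $X_0^*X\in\mathcal M'$.
\end{lemma}

\begin{proof}
Put $Q=X_0^*X$. Then $Q^*\varphi(T)Q=X^*TX=\varphi(T)$, so $Q$ and $Q^{-1}=Q^*$ commute with $\varphi(T)$, hence with $T=\varphi^{-1}(\varphi(T))$. Taking adjoints in $Q^*T=TQ^*$ shows that $Q$ commutes with $T^*$.
\end{proof}

Suppose that unitaries $W_\varphi$ with $W_\varphi^*TW_\varphi=\varphi(T)$ have been chosen. Both $W_\varphi W_\psi$ and $W_{\varphi\psi}$ conjugate $T$ to $(\varphi\psi)(T)$, so the defect $W_{\varphi\psi}^*W_\varphi W_\psi$ lies in $\mathcal M'$. If $T$ is \emph{irreducible}, meaning that its only reducing subspaces are $\{0\}$ and the whole space, then $\mathcal M'=\mathbb C$ and the defect is a scalar. Indeed it is known that every irreducible homogeneous operator has an associated projective unitary representation, unique up to unitary equivalence. For reducible $T$ the defect is operator valued, and one has to correct $W_\varphi$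 by unitaries of $\mathcal M'$ so that it becomes scalar.

Direct sums of homogeneous operators are homogeneous, but the direct sum of two projective representations is a projective representation only when the multipliers coincide. It is therefore reasonable to set direct sums aside. A homogeneous operator is \emph{atomic} if it is not unitarily equivalent to $T_1\oplus T_2$ with $T_1,T_2$ homogeneous operators on nonzero spaces. Irreducible homogeneous operators are atomic. Apart from the operator constructed here, the only known atomic homogeneous operators that are not irreducible are the multiplications by the coordinate function on $L^2(\mathbb T)$ and on $L^2(\mathbb D)$, both normal. Both have an associated representation, with multiplier $1$: on $L^2(\mathbb T)$ put $(U_\varphi f)(\varphi(k))=|\varphi'(k)|^{-1/2}f(k)$, and on $L^2(\mathbb D)$ with area measure put $(U_\varphi f)(\varphi(z))=|\varphi'(z)|^{-1}f(z)$. These are unitary by the change of variables formula, multiplicative by the chain rule, and they conjugate multiplication by $z$ to multiplication by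 $\varphi(z)$. These cases suggest a positive answer to the following question from Misra and Shyam Roy \cite{MR}.

\medskip
\noindent\textbf{Problem.} Does every atomic homogeneous operator possess an associated projective unitary representation of M\"ob?
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there is an atomic homogeneous operator $T$ on a separable Hilbert space, similar to a unitary operator, with $\|T\|,\|T^{-1}\|\le\sqrt{1+\varepsilon}$, such that no projective unitary representation of M\"ob is associated with $T$.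
\end{theorem}

We do not attempt to classify the atomic homogeneous operators that do have an associated representation.

The operator has the same outward shape as multiplication by $z$ on $L^2(\mathbb T)$: its commutant is an abelian algebra $L^\infty(\mathbb T\times Y)$, and $G$ acts ergodically on $\mathbb T\times Y$, which gives atomicity. The difference is that each point of $\mathbb T\times Y$ now carries the space $L^2(\mathbb R)$, on which translations and modulations commute only up to a phase. This phase makes the defect $W_{\varphi\psi}^*W_\varphi W_\psi$ a function on $\mathbb T\times Y$ that no correction can turn into a constant. Section~\ref{sec:model} shows the mechanism for the stabilizer of a boundary point, first when $Y$ is a single point. Section~\ref{sec:flow} constructs $Y$, Section~\ref{sec:operator} defines $T$ and proves homogeneity, Section~\ref{sec:commutant} computes the commutant and deduces atomicity, and Section~\ref{sec:norep} excludes associated representations. From now on $\varepsilon>0$ is fixed.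

\section{The stabilizer of a boundary point}\label{sec:model}

\subsection{Coordinates on the M\"obius group}

The map $\kappa(\zeta)=\frac{\zeta-i}{\zeta+i}$ sends the upper half plane onto $\mathbb D$ and $\mathbb R\cup\{\infty\}$ onto $\mathbb T$, with $\kappa(\infty)=1$ and $\kappa(i)=0$. Let $a_s,n_t\in G$ $(s,t\in\mathbb R)$ correspond under $\kappa$ to $\zeta\mapsto e^{-s}\zeta$ and $\zeta\mapsto\zeta+t$. Then $a_sn_t$ corresponds to $\zeta\mapsto e^{-s}(\zeta+t)$, and composing two such maps gives
\begin{equation}\label{eq:an}
(a_{s'}n_{t'})(a_sn_t)=a_{s+s'}\,n_{t+e^st'} .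
\end{equation}
The automorphisms of the half plane that fix $\infty$ are exactly these affine maps, so $B=\{a_sn_t\}$ is the stabilizer of $1\in\mathbb T$ in $G$. In the local coordinate $\eta=-1/\zeta$ at $\infty$ the map $a_sn_t$ reads $\eta\mapsto e^s\eta/(1-t\eta)$, so its derivative at the fixed point $1$ is $e^s$.

Let $K$ be the group of rotations; $k\in\mathbb T$ denotes both a point and the rotation $z\mapsto kz$. For $g\in G$ and $k=g(1)$ the element $k^{-1}g$ fixes $1$, so $g=ka_sn_t$, uniquely. The numbers $s,t$ are read off from $e^{-s}(i+t)=\kappa^{-1}(k^{-1}g(0))$, hence $(k,s,t)\mapsto ka_sn_t$ is a diffeomorphism $K\times\mathbb R^2\to G$. For $\varphi\in G$ and $k\in\mathbb T$ apply this to $g=\varphi k$: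
\begin{equation}\label{eq:st}
\varphi k=\varphi(k)\,a_sn_t,\qquad s=s(\varphi,k),\quad t=t(\varphi,k).
\end{equation}
The functions $s,t$ are continuous in $(\varphi,k)$ and vanish when $\varphi$ is a rotation. Differentiating \eqref{eq:st} at $z=1$ gives $|\varphi'(k)|=e^{s(\varphi,k)}$. For $\varphi,\psi\in G$ we use throughout the abbreviations
\[
s_1=s(\psi,k),\quad t_1=t(\psi,k),\quad s_2=s(\varphi,\psi(k)),\quad t_2=t(\varphi,\psi(k)).
\]
Since $\varphi\psi k=\varphi\,\psi(k)\,a_{s_1}n_{t_1}=\varphi(\psi(k))\,a_{s_2}n_{t_2}a_{s_1}n_{t_1}$, formula \eqref{eq:an} gives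
\begin{equation}\label{eq:chain}
s(\varphi\psi,k)=s_1+s_2,\qquad t(\varphi\psi,k)=t_1+e^{s_1}t_2 .
\end{equation}

\subsection{The Cayley transform of $-i\,d/dx$}

Let $D=-i\,d/dx$ be the self-adjoint generator of translations on $L^2(\mathbb R)$, so that $(e^{ibD}f)(x)=f(x+b)$, and let
\[
C=\kappa(D)=1-2i(D+i)^{-1},
\]
a unitary operator. From $(D+i)^{-1}=-i\int_0^\infty e^{-b}e^{ibD}\,db$ we get
\begin{equation}\label{eq:kernel}
\big((D+i)^{-1}f\big)(x)=-i\int_x^\infty e^{x-x'}f(x')\,dx' .
\end{equation}
Conversely, $e^{ibD}$ is the bounded Borel function $z\mapsto e^{ib\kappa^{-1}(z)}$ of $C$. The group $B$ acts on $C$ by dilating and shifting $D$, and both operations are unitarily implemented. For $s,t,b\in\mathbb R$ define a unitary $w(s,t,b)$ of $L^2(\mathbb R)$ by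
\[
\big(w(s,t,b)f\big)(e^sx+b)=e^{-s/2}e^{itx}f(x).
\]

\begin{lemma}\label{lem:w}
Let $w=w(s,t,b)$.
\begin{enumerate}
\item[(a)] $w^*Cw=(a_sn_t)(C)$, for every value of $b$.
\item[(b)] If $\rho\in L^\infty(\mathbb R)$ acts by multiplication, then $w^*\rho w$ is multiplication by $\rho(e^sx+b)$.
\item[(c)] $w(s',t',b')\,w(s,t,b)=e^{it'b}\;w(s+s',\,t+e^st',\,b'+e^{s'}b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $c\in\mathbb R$,
\[
(e^{icD}wf)(e^sx+b)=(wf)\big(e^s(x+e^{-s}c)+b\big)=e^{-s/2}e^{itx}\,e^{ice^{-s}t}f(x+e^{-s}c).
\]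
Thus $w^*e^{icD}w=e^{ice^{-s}(D+t)}$ for all $c$, so $w^*Dw=e^{-s}(D+t)$ by Stone's theorem. Since $\kappa(e^{-s}(\zeta+t))=(a_sn_t)(\kappa(\zeta))$ for real $\zeta$, the spectral theorem gives $w^*Cw=\kappa(e^{-s}(D+t))=(a_sn_t)(C)$. Part (b) is the definition of $w$. For (c), the value of $w(s',t',b')w(s,t,b)f$ at the point $e^{s'}(e^sx+b)+b'$ is $e^{-s'/2}e^{it'(e^sx+b)}e^{-s/2}e^{itx}f(x)$.
\end{proof}

The phase $e^{it'b}$ in (c) is the commutator of a translation and a modulation. For $C$ itself it is harmless: $b$ is free, and $b=0$ gives a representation of $B$. The idea is to perturb $C$ so that $b$ is no longer free. For a weight $\rho$ bounded above and below put $T_\rho=\rho^{1/2}C\rho^{-1/2}$. Then $\varphi(T_\rho)=\rho^{1/2}\varphi(C)\rho^{-1/2}$, so by (a) and (b) the unitary $w(s,t,b)$ conjugates $T_\rho$ to $(a_sn_t)(T_\rho)$ as soon as $\rho(e^sx+b)=\rho(x)$.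

\begin{example}\label{ex:point}
Let $c\in\mathbb R$ and let $\rho$ take two different positive values, one on each side of the point $-c$. The map $x\mapsto e^sx+b$ preserves $\rho$ if and only if it fixes $-c$, that is, $b=\beta(s):=c(e^s-1)$. Put $w_{s,t}=w(s,t,\beta(s))$. Since $\beta(s')+e^{s'}\beta(s)=\beta(s+s')$, part (c) gives
\[
w_{s',t'}w_{s,t}=e^{it'c(e^s-1)}\,w_{s+s',\,t+e^st'} .
\]
The phase has appeared, but it can be removed: $e^{itc}w_{s,t}$ is a representation of $B$, because $t'c+tc+t'c(e^s-1)=(t+e^st')c$. The correcting factor records the common fixed point $-c$ of the affine maps.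
\end{example}

On a single line the maps $x\mapsto e^sx+\beta(s)$ of a one-parameter group commute, so they share the fixed point of any one of them. To destroy the fixed point we let the line move. Let $\sigma_s$ be a measure-preserving flow on a probability space $Y$, let $\beta(s,y)$ be such that the maps $(y,x)\mapsto(\sigma_sy,\,e^sx+\beta(s,y))$ form a flow on $Y\times\mathbb R$, and let $\rho_y(x)$ be a weight invariant under this flow. On $L^2(Y;L^2(\mathbb R))$ define $w_{s,t}$ by $(w_{s,t}f)_{\sigma_sy}=w(s,t,\beta(s,y))f_y$. Now (c) gives $w_{s',t'}w_{s,t}=w_{s+s',\,t+e^st'}\,e^{it'\beta(s,y)}$, and the phase is a function of $y$. The operators $w_{s,t}\,e^{it\xi(y)}$, the analogue of the correction in Example~\ref{ex:point}, form a representation exactly when $t'\xi(\sigma_sy)+t\xi(y)+t'\beta(s,y)\equiv(t+e^st')\xi(y)$ modulo $2\pi$ for all $t,t'$, that is, when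
\begin{equation}\label{eq:graph}
\xi(\sigma_sy)=e^s\xi(y)-\beta(s,y).
\end{equation}
This says that the graph $x=-\xi(y)$ is invariant under the flow on $Y\times\mathbb R$: an invariant graph replaces the fixed point. Three things are therefore needed: a flow on $Y\times\mathbb R$ without invariant graph; an invariant weight so rich that the commutant contains only functions on the base, so that no other kind of correction is available; and the passage from $B$ to $G$, which is done by spreading the construction over the circle $\mathbb T=G/B$ with the help of \eqref{eq:st}.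

\section{An affine flow with no invariant graph}\label{sec:flow}

\subsection{The base flow}

We obtain $\beta$ from a positive function $F$ on $Y$ by solving $\dot x=x+F(\sigma_sy)$. The solution with initial value $x$ is
\[
e^s\Big(x+\int_0^se^{-v}F(\sigma_vy)\,dv\Big).
\]
If $\xi(y)=\int_0^\infty e^{-v}F(\sigma_vy)\,dv$ is finite, then $\xi(\sigma_sy)=e^s\int_s^\infty e^{-v}F(\sigma_vy)\,dv$, which is \eqref{eq:graph}. So the integral must diverge although the flow preserves a probability measure. This forces $F$ to be large: for integrable $F$ the function $\xi$ has the finite integral $\|F\|_1$. Below, $F$ runs along an orbit through independent, identically distributed values $F_n$, one per unit of time. Then even $\log F$ must fail to be integrable, for otherwise $\sum_n\operatorname{Prob}(\log F_n>n/2)<\infty$ and the first Borel--Cantelli lemma gives $F_n\le e^{n/2}$ for large $n$. We take $\log F_n=1/\omega_n$ with $\omega_n$ uniform on $(0,1)$.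

Give $(0,1)^{\mathbb Z}$ the product of Lebesgue measures and the shift $(S\omega)_n=\omega_{n+1}$. Let $\Omega$ be the set of $\omega$ with pairwise distinct coordinates and $\sum_{n\ge0}e^{-n}e^{1/\omega_n}=\infty$. It is Borel, and $S\Omega=\Omega$ because shifting changes one term of the series and multiplies the others by a constant. It has full measure: the events $\{\omega_n\le1/n\}$, $n\ge1$, are independent with probabilities $1/n$, so by the second Borel--Cantelli lemma almost surely infinitely many occur, and each contributes a term at least $1$. Let $Y=\Omega\times[0,1)$ with the product probability $\mu$, and put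
\[
\sigma_s(\omega,u)=\big(S^{\lfloor u+s\rfloor}\omega,\ u+s-\lfloor u+s\rfloor\big),\qquad F(\omega,u)=e^{1/\omega_0}\ge1 .
\]
This is translation in $u$ on $\Omega\times\mathbb R$ modulo $(\omega,u+1)\sim(S\omega,u)$, so $\sigma$ is a flow, jointly Borel in $(s,y)$. It preserves $\mu$: we have $\sigma_1=S\times\mathrm{id}$, and for $0<s<1$ the map $\sigma_s$ is a translation in $u$ on $\{u<1-s\}$ and a translation in $u$ combined with $S$ on $\{u\ge1-s\}$.

\begin{lemma}\label{lem:flow}
For a Borel set $E\subset Y$ let $d_E(s)=\int_Y|\mathbf 1_E\circ\sigma_s-\mathbf 1_E|\,d\mu$.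
\begin{enumerate}
\item[(a)] The flow is free: $\sigma_sy=y$ implies $s=0$.
\item[(b)] The flow is ergodic: if $d_E(s)=0$ for all $s$, then $\mu(E)\in\{0,1\}$.
\item[(c)] $d_E$ is continuous.
\item[(d)] For every $y\in Y$, $v\mapsto F(\sigma_vy)$ is a step function, bounded on bounded intervals, and $\int_0^\infty e^{-v}F(\sigma_vy)\,dv=\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\sigma_s(\omega,u)=(\omega,u)$, then $s\in\mathbb Z$ and $S^s\omega=\omega$, so $\omega_s=\omega_0$ and $s=0$.

(b) Let $f=\mathbf 1_E$. For each $s\in(0,1)$ we have $f(\omega,u+s)=f(\omega,u)$ for a.e.\ $(\omega,u)$ with $u<1-s$. By Fubini's theorem this holds for a.e.\ $(s,\omega,u)$, and the substitution $u'=u+s$ shows that for a.e.\ $\omega$, $f(\omega,u)=f(\omega,u')$ for a.e.\ pair $u<u'$. Hence $f(\omega,u)=f_0(\omega)$ a.e. Taking $s=1$ gives $f_0\circ S=f_0$ a.e., and $f_0$ is constant a.e.\ because the Bernoulli shift is ergodic.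

(c) Invariance of $\mu$ gives $d_E(-s)=d_E(s)$ and $|d_E(s)-d_E(s')|\le d_E(s-s')$. For $0<s<1$,
\[
d_E(s)\le s+\int_\Omega\int_0^{1-s}|\mathbf 1_E(\omega,u+s)-\mathbf 1_E(\omega,u)|\,du\,d\omega,
\]
which tends to $0$ as $s\downarrow0$ by continuity of translation in $L^1(\mathbb R)$ and dominated convergence.

(d) For $y=(\omega,u)$ the function equals $e^{1/\omega_n}$ on $[n-u,n+1-u)$. As $\int_{n-u}^{n+1-u}e^{-v}\,dv\ge(1-e^{-1})e^{-n}$, the integral is at least $(1-e^{-1})\sum_{n\ge1}e^{-n}e^{1/\omega_n}=\infty$.
\end{proof}

\subsection{The affine extension}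

For $s\in\mathbb R$ and $y\in Y$ put, with oriented integrals,
\[
q_y(s)=-\int_0^se^{-v}F(\sigma_vy)\,dv,\qquad \beta(s,y)=-e^sq_y(s),\qquad A_{s,y}x=e^sx+\beta(s,y)=e^s\big(x-q_y(s)\big).
\]
These are jointly Borel by Fubini's theorem. Splitting the integral at $s'$ gives $q_y(s+s')=q_y(s')+e^{-s'}q_{\sigma_{s'}y}(s)$, that is,
\begin{equation}\label{eq:cocycle}
\beta(s+s',y)=e^s\beta(s',y)+\beta(s,\sigma_{s'}y),\qquad A_{s+s',y}=A_{s,\sigma_{s'}y}\circ A_{s',y}.
\end{equation}
So $\hat\sigma_s(y,x)=(\sigma_sy,A_{s,y}x)$ is a flow on $Y\times\mathbb R$. The function $q_y$ is continuous and strictly decreasing; it tends to $-\infty$ as $s\to+\infty$ by Lemma~\ref{lem:flow}(d), and to $+\infty$ as $s\to-\infty$ because $F\ge1$. The next lemma excludes invariant graphs, in the weak form in which they will arise: almost everywhere, and with possibly different functions on the two sides of \eqref{eq:graph}.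

\begin{lemma}\label{lem:nograph}
There are no Borel functions $\xi,\psi:Y\to\mathbb R$ with $\psi(\sigma_sy)=e^s\xi(y)-\beta(s,y)$ for a.e.\ $(s,y)$.
\end{lemma}

\begin{proof}
Otherwise there are $s_n\to\infty$ with $e^{-s_n}\psi(\sigma_{s_n}y)=\xi(y)+q_y(s_n)$ for a.e.\ $y$. The left side exceeds $1$ in modulus on a set of measure $\mu(|\psi|>e^{s_n})\to0$, because $\sigma_{s_n}$ preserves $\mu$. The right side tends to $-\infty$ for every $y$, so it exceeds $1$ in modulus on a set whose measure tends to $1$.
\end{proof}

\subsection{The invariant weight}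

In Example~\ref{ex:point} an invariant weight has only two values. Here the same divergence that removes invariant graphs produces many invariant functions. Since $A_{s,y}x=0$ means $q_y(s)=x$ and $q_y:\mathbb R\to\mathbb R$ is a bijection, every orbit of $\hat\sigma$ meets $Y\times\{0\}$ exactly once. Let $\tau(y,x)=q_y^{-1}(x)$ be the crossing time of the orbit that starts at $(y,x)$, and let
\[
\Theta(y,x)=\sigma_{\tau(y,x)}y
\]
be the base point at the crossing. Both are Borel, because $\{\tau<c\}=\{x>q_y(c)\}$. Any function of $\Theta$ will be invariant. We want the weight $r\circ\Theta$ to separate orbits, so $r$ should be injective. We also want it to be close to $1$ on the negative half-line in an integrated sense. The time interval $dv$ at $v>0$ corresponds to a piece of the negative half-line of length $e^{-v}F(\sigma_vy)\,dv$, so $r-1$ should be of order $1/F$.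

Fix a Borel injection $\iota:Y\to(0,1)$; for instance, interleave the binary digits of the coordinates $\omega_n,u$ into one $0$--$1$ sequence $(e_j)_{j\ge1}$ and take $\sum_je_j3^{-j}$. If $n\le F(y)<n+1$, $n\ge1$, put
\[
r(y)=1+\varepsilon\Big(\frac1{n+2}+\iota(y)\Big(\frac1{n+1}-\frac1{n+2}\Big)\Big).
\]
Then $r(y)-1\in\big(\frac\varepsilon{n+2},\frac\varepsilon{n+1}\big)$. These intervals are disjoint, so $r:Y\to(1,1+\varepsilon)$ is Borel and injective, and $(r-1)F\le\varepsilon$. Define $\rho_y(x)=r(\Theta(y,x))$.

\begin{lemma}\label{lem:rho}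
The function $(y,x)\mapsto\rho_y(x)\in(1,1+\varepsilon)$ is Borel, and:
\begin{enumerate}
\item[(a)] $\rho_{\sigma_sy}(A_{s,y}x)=\rho_y(x)$ for all $s,y,x$;
\item[(b)] $\int_{-\infty}^0(\rho_y(x)-1)\,dx\le\varepsilon$ for all $y$;
\item[(c)] $\rho_y$ is injective on $\mathbb R$ for all $y$;
\item[(d)] $(y,x)\mapsto(\rho_y(x),\rho_y(x+1))$ is injective on $Y\times\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points $(y,x)$ and $\hat\sigma_s(y,x)$ lie on the same orbit, which meets $Y\times\{0\}$ at a single point; the first coordinate of that point is $\Theta$.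

(b) The piecewise $C^1$ substitution $x=q_y(v)$, $v>0$, turns the integral into $\int_0^\infty(r-1)(\sigma_vy)\,e^{-v}F(\sigma_vy)\,dv\le\varepsilon\int_0^\infty e^{-v}\,dv$.

(c) The maps $x\mapsto\tau(y,x)$, $v\mapsto\sigma_vy$ and $r$ are injective, the second by freeness.

(d) Since $r$ is injective, the two values determine $y_1=\Theta(y,x)$ and $y_2=\Theta(y,x+1)$. Let $v=\tau(y,x)$ and $v'=\tau(y,x+1)$. Then $y_2=\sigma_{v'-v}y_1$, so $\delta=v'-v$ is determined by freeness. Next,
\[
1=q_y(v')-q_y(v)=-e^{-v}\int_0^\delta e^{-w}F(\sigma_wy_1)\,dw ,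
\]
which determines $v$. Finally $y=\sigma_{-v}y_1$ and $x=q_y(v)$.
\end{proof}

The weight alone cannot distinguish two points of one orbit. Part (d) says that the weight and its translate by $1$ can, because the flow expands distances in $x$ and so does not preserve the distance $1$.

\section{The operator and its homogeneity}\label{sec:operator}

Let $m$ be normalized arc length on $\mathbb T$ and
\[
\mathcal H=L^2(\mathbb T\times Y\times\mathbb R,\ m\times\mu\times dx).
\]
For $f\in\mathcal H$ write $f_{k,y}=f(k,y,\cdot)\in L^2(\mathbb R)$. Let $D$ and $C$ act in the variable $x$, let $Z$ be multiplication by $k$ and $R$ multiplication by $\rho_y(x)$; bounded functions are identified with multiplication operators. Define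
\[
V=ZC,\qquad T=R^{1/2}\,V\,R^{-1/2}.
\]
The operator $V$ is unitary and $1\le R\le1+\varepsilon$, so $T$ is similar to a unitary operator, its spectrum lies in $\mathbb T$, and $\|T^{\pm1}\|=\|R^{1/2}V^{\pm1}R^{-1/2}\|\le\sqrt{1+\varepsilon}$. For $\varphi\in G$ we have $\varphi(T)=R^{1/2}\varphi(V)R^{-1/2}$ and $(\varphi(V)f)_{k,y}=\varphi(kC)f_{k,y}$.

The factor $k$ is there because of \eqref{eq:st}: $\varphi(kC)=\varphi(k)\,(a_sn_t)(C)$, so $\varphi$ applied to the fiber $kC$ is the fiber $\varphi(k)C$ up to the action of an element of $B$, which Lemma~\ref{lem:w} implements. Accordingly, with $s=s(\varphi,k)$ and $t=t(\varphi,k)$, let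
\[
\Phi_\varphi(k,y)=(\varphi(k),\sigma_sy),\qquad \hat\Phi_\varphi(k,y,x)=(\varphi(k),\sigma_sy,A_{s,y}x),
\]
\[
(W_\varphi f)\big(\hat\Phi_\varphi(k,y,x)\big)=e^{-s}e^{itx}f(k,y,x).
\]
By \eqref{eq:chain} and \eqref{eq:cocycle},
\[
\hat\Phi_\varphi\hat\Phi_\psi(k,y,x)=\big(\varphi\psi(k),\,\sigma_{s_1+s_2}y,\,A_{s_2,\sigma_{s_1}y}A_{s_1,y}x\big)=\hat\Phi_{\varphi\psi}(k,y,x),
\]
and $\hat\Phi_1=\mathrm{id}$. So $\hat\Phi$ and $\Phi$ are jointly Borel actions of $G$. In terms of fibers,
\begin{equation}\label{eq:fiber}
(W_\varphi f)_{\Phi_\varphi(k,y)}=e^{-s/2}\,w\big(s,t,\beta(s,y)\big)f_{k,y}.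
\end{equation}

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] Each $W_\varphi$ is unitary, and $\varphi\mapsto W_\varphi$ is a Borel map into $\mathrm U(\mathcal H)$.
\item[(b)] $W_\varphi^*\,b\,W_\varphi=b\circ\hat\Phi_\varphi$ for $b\in L^\infty(\mathbb T\times Y\times\mathbb R)$.
\item[(c)] $W_\varphi W_\psi=W_{\varphi\psi}\,\chi_{\varphi,\psi}$, where $\chi_{\varphi,\psi}(k,y)=e^{it_2\beta(s_1,y)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $b\ge0$ be Borel. For fixed $k$ the map $\hat\sigma_s$ preserves $\mu$ in $y$ and stretches $x$ by $e^s$, and $k\mapsto\varphi(k)$ stretches $m$ by $|\varphi'(k)|=e^s$. Hence $\int b=\int(b\circ\hat\Phi_\varphi)\,e^{2s}$. So $\hat\Phi_\varphi$ and its inverse preserve null sets, as do $\Phi_\varphi$ and its inverse, and $b=|W_\varphi f|^2$ gives $\|W_\varphi f\|=\|f\|$. The defining formula can be solved for $f$, so $W_\varphi$ is onto. For Borel $f$ the value $(W_\varphi f)(z)$ is jointly Borel in $(\varphi,z)$, since $\hat\Phi_\varphi^{-1}(z)=\hat\Phi_{\varphi^{-1}}(z)$ is. By Fubini's theorem $\varphi\mapsto\langle W_\varphi f,f'\rangle$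 is Borel. On $\mathrm U(\mathcal H)$ the weak and strong topologies coincide and are generated by countably many such matrix coefficients.

Part (b) follows from the definition of $W_\varphi$. For (c), apply \eqref{eq:fiber} twice:
\[
(W_\varphi W_\psi f)_{\Phi_{\varphi\psi}(k,y)}=e^{-(s_1+s_2)/2}\,w\big(s_2,t_2,\beta(s_2,\sigma_{s_1}y)\big)\,w\big(s_1,t_1,\beta(s_1,y)\big)f_{k,y}.
\]
By Lemma~\ref{lem:w}(c) and \eqref{eq:cocycle} the product of the two unitaries is $e^{it_2\beta(s_1,y)}$ times $w(s_1+s_2,\,t_1+e^{s_1}t_2,\,\beta(s_1+s_2,y))$, which by \eqref{eq:chain} is the unitary in \eqref{eq:fiber} for $\varphi\psi$.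
\end{proof}

\begin{proposition}\label{prop:hom}
$W_\varphi^*TW_\varphi=\varphi(T)$ for all $\varphi\in G$. In particular, $T$ is homogeneous.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:W}(b) and~\ref{lem:rho}(a), $W_\varphi^*RW_\varphi=R$. With $w=w(s,t,\beta(s,y))$, Lemma~\ref{lem:w}(a) and \eqref{eq:st} give, for a.e.\ $(k,y)$,
\[
(VW_\varphi f)_{\Phi_\varphi(k,y)}=e^{-s/2}\varphi(k)\,Cwf_{k,y}=e^{-s/2}w\,\varphi(k)(a_sn_t)(C)f_{k,y}=e^{-s/2}w\,\varphi(kC)f_{k,y},
\]
and the last expression is $(W_\varphi\varphi(V)f)_{\Phi_\varphi(k,y)}$. So $W_\varphi^*VW_\varphi=\varphi(V)$, and $W_\varphi^*TW_\varphi=R^{1/2}\varphi(V)R^{-1/2}=\varphi(T)$.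
\end{proof}

\begin{remark}
The proofs above use only \eqref{eq:cocycle} and the invariance of the weight, and they show what fails when an ingredient is dropped. Without the weight, $T=V$ and one may take $\beta=0$; then $\chi=1$ and $W$ is an associated representation. If a Borel function $\xi$ satisfied \eqref{eq:graph}, then $W_\varphi\,e^{it(\varphi,k)\xi(y)}$ would be an associated representation for any invariant weight, since $t_2\xi(\sigma_{s_1}y)+t_1\xi(y)+t_2\beta(s_1,y)=t(\varphi\psi,k)\,\xi(y)$.
\end{remark}

\section{The commutant and atomicity}\label{sec:commutant}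

Recall that $\mathcal M$ is the von Neumann algebra generated by $T$. It is closed in the weak and strong operator topologies and contains the bounded Borel functions of each of its normal elements. The plan is to recover from $T$, in turn, the weight $R$, the factors $Z$ and $C$ of $V$, and then all multiplication operators. The weight is recovered from
\begin{equation}\label{eq:powers}
T^{*n}T^n=R^{-1/2}\,V^{-n}R\,V^n\,R^{-1/2}.
\end{equation}
High powers of $C$ carry a function toward $x=-\infty$, where the weight is close to $1$ in the sense of Lemma~\ref{lem:rho}(b). The weight need not tend to $1$ pointwise, so two separate arguments are needed for the two half-lines.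

\begin{lemma}\label{lem:escape}
On $L^2(\mathbb R)$, as $n\to\infty$:
\begin{enumerate}
\item[(a)] $\mathbf 1_{\{x>0\}}C^n\to0$ strongly;
\item[(b)] $hC^n\to0$ strongly for every $h\in L^2(\mathbb R)\cap L^\infty(\mathbb R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:kernel}, $C$ leaves $L^2(-\infty,0)$ invariant, so $C^*$ leaves $L^2_+=L^2(0,\infty)$ invariant. Let $J=C^*|_{L^2_+}$, an isometry. For $g\in L^2_+$ we have $\langle C^nf,g\rangle=\langle f,J^ng\rangle=\langle J^{*n}(\mathbf 1_{\{x>0\}}f),g\rangle$, so $\mathbf 1_{\{x>0\}}C^nf=J^{*n}(\mathbf 1_{\{x>0\}}f)$. Now $\|J^{*n}g\|^2=\langle J^nJ^{*n}g,g\rangle$, and the projections $J^nJ^{*n}$ onto $J^nL^2_+$ decrease to the projection onto $\mathcal L=\bigcap_nJ^nL^2_+$. It remains to show $\mathcal L=0$. Since $J$ is injective, $J\mathcal L=\mathcal L$; thus $C^*\mathcal L=\mathcal L=C\mathcal L$, and $\mathcal L$ reduces $C$. Hence $\mathcal L$ is invariant under all translations $e^{ibD}$. If $f\in\mathcal L$, every translate of $f$ vanishes on $(-\infty,0)$, so $f=0$.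

(b) By \eqref{eq:kernel}, $h(D+i)^{-1}$ has kernel $-ih(x)e^{x-x'}\mathbf 1_{\{x'>x\}}$, of square norm $\frac12\|h\|_2^2$; so it is Hilbert--Schmidt, hence compact. By Plancherel's theorem $\langle C^nf,g\rangle=\int\kappa(\lambda)^n\hat f(\lambda)\overline{\hat g(\lambda)}\,d\lambda$, and the substitution $z=\kappa(\lambda)$ turns this into a Fourier coefficient of an $L^1$ function on $\mathbb T$. So $C^n\to0$ weakly by the Riemann--Lebesgue lemma, and $hC^n(D+i)^{-1}f=h(D+i)^{-1}C^nf\to0$ in norm. The range of $(D+i)^{-1}$ is dense and $\|hC^n\|\le\|h\|_\infty$.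
\end{proof}

\begin{proposition}\label{prop:comm}
$\mathcal M'=L^\infty(\mathbb T\times Y)$, the multiplications by bounded functions of $(k,y)$.
\end{proposition}

\begin{proof}
Functions of $(k,y)$ commute with $R$, $Z$, $C$ and their adjoints, which gives the inclusion $\supseteq$.

\emph{Step 1: $R,V\in\mathcal M$.} Fix $y$. The function $h=(\rho_y-1)\mathbf 1_{\{x<0\}}$ is bounded by $\varepsilon$ and integrable by Lemma~\ref{lem:rho}(b), hence square integrable. So $\|(\rho_y-1)C^nf\|\le\|hC^nf\|+\varepsilon\|\mathbf 1_{\{x>0\}}C^nf\|\to0$ by Lemma~\ref{lem:escape}. For $f\in\mathcal H$,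
\[
\|(R-1)V^nf\|^2=\int_{\mathbb T\times Y}\|(\rho_y-1)C^nf_{k,y}\|^2\,dm\,d\mu\to0
\]
by dominated convergence. Therefore $V^{-n}RV^n=1+V^{-n}(R-1)V^n\to1$ strongly, and \eqref{eq:powers} gives $T^{*n}T^n\to R^{-1}$ strongly. Thus $R^{-1}\in\mathcal M$, so $R^{\pm1/2}\in\mathcal M$ and $V=R^{-1/2}TR^{1/2}\in\mathcal M$.

\emph{Step 2: $Z,C\in\mathcal M$.} We have to split the product $V=Z-2iZ(D+i)^{-1}$. The first term is a multiplication and the second an integral operator in $x$; compressing to finer and finer spectral subspaces of $R$ keeps the first and kills the second. Let $I$ run over the finitely many intervals $[j2^{-n},(j+1)2^{-n})$ that meet $(1,1+\varepsilon)$, and let $Q_I=\mathbf 1_I(R)\in\mathcal M$, multiplication by $\mathbf 1_I(\rho_y(x))$. These projections commute with $Z$ and add up to $1$, so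
\[
\mathcal M\ni\sum_IQ_IVQ_I=Z(1-2iL_n),\qquad L_n=\sum_IQ_I(D+i)^{-1}Q_I .
\]
Write $x\sim_nx'$ if $\rho_y(x)$ and $\rho_y(x')$ lie in the same $I$. By \eqref{eq:kernel}, for $f,g\in\mathcal H$,
\[
|\langle L_nf,g\rangle|\le\int_{\mathbb T\times Y}\iint_{x'>x}\mathbf 1_{\{x\sim_nx'\}}\,e^{x-x'}|f(k,y,x')|\,|g(k,y,x)|\,dx'\,dx\,dm\,d\mu .
\]
Without the indicator the integral is $\langle i(D+i)^{-1}|f|,|g|\rangle\le\|f\|\|g\|$. For $x\ne x'$ the indicator vanishes for large $n$ by Lemma~\ref{lem:rho}(c). So $L_n\to0$ weakly by dominated convergence, and $Z\in\mathcal M$. Then $C=Z^*V\in\mathcal M$, and with it all translations $e^{ibD}$.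

\emph{Step 3: all multiplications lie in $\mathcal M$.} The operator $e^{iD}Re^{-iD}\in\mathcal M$ is multiplication by $\rho_y(x+1)$. Consider
\[
j:\mathbb T\times Y\times\mathbb R\to\mathbb T\times[1,1+\varepsilon]^2,\qquad j(k,y,x)=(k,\rho_y(x),\rho_y(x+1)).
\]
The bounded Borel functions $b$ on the target with $b\circ j\in\mathcal M$ include the polynomials in the coordinates and $\bar k$, hence all continuous functions by the Stone--Weierstrass theorem. They are closed under bounded pointwise limits of sequences, which give strong limits of multiplication operators. So they are all the bounded Borel functions. The map $j$ is Borel, and injective by Lemma~\ref{lem:rho}(d). The Lusin--Souslin theorem states that an injective Borel map between standard Borel spaces has Borel image and Borel inverse. Hence every bounded Borel function $b_0$ on $\mathbb T\times Y\times\mathbb R$ equals $b\circ j$, with $b=b_0\circ j^{-1}$ on the image and $b=0$ elsewhere.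

\emph{Step 4.} The algebra $L^\infty(\mathbb T\times Y\times\mathbb R)$ is its own commutant, so by Step 3 every element of $\mathcal M'$ is multiplication by some $b_0(k,y,x)$. It commutes with the translations, so for each $b$ we have $b_0(k,y,x+b)=b_0(k,y,x)$ a.e. As in the proof of Lemma~\ref{lem:flow}(b), Fubini's theorem shows that $b_0$ is a.e.\ equal to a function of $(k,y)$.
\end{proof}

In particular $T$ is not irreducible. It is not normal either: a normal operator with spectrum in $\mathbb T$ is unitary, whereas $T^{*n}T^n\to R^{-1}\ne1$.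

Atomicity follows from two facts. Because $\mathcal M'$ is abelian, a reducing subspace is determined by the unitary equivalence class of the restriction of $T$ to it. Because $\sigma$ is ergodic, so is the action $\Phi$.

\begin{proposition}\label{prop:atomic}
$T$ is atomic.
\end{proposition}

\begin{proof}
Otherwise there is a projection $P\in\mathcal M'$, $P\ne0,I$, such that $T_P=T|_{P\mathcal H}$ is homogeneous. The spectrum of $T_P$ lies in that of $T$, hence in $\mathbb T$, so $\varphi(T_P)\cong T_P$ for all $\varphi\in G$. By Proposition~\ref{prop:comm}, $P=\mathbf 1_E$ with $E\subset\mathbb T\times Y$ Borel. Fix $\varphi$ and let $P'=W_\varphi PW_\varphi^*=\mathbf 1_E\circ\Phi_\varphi^{-1}\in\mathcal M'$. Since $W_\varphi\varphi(T)=TW_\varphi$ and $W_\varphi P\mathcal H=P'\mathcal H$, the operator $\varphi(T_P)=\varphi(T)|_{P\mathcal H}$ is unitarily equivalent to $T_{P'}$. So $T_P\cong T_{P'}$. A unitary $P\mathcal H\to P'\mathcal H$ that intertwines $T_P$ with $T_{P'}$ also intertwines their adjoints. Extended by $0$ on $(1-P)\mathcal H$, which $T$ and $T^*$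 leave invariant, it is a partial isometry $v\in\mathcal M'$ with $v^*v=P$ and $vv^*=P'$. As $\mathcal M'$ is abelian, $P=P'$.

Thus $\mathbf 1_E\circ\Phi_\varphi=\mathbf 1_E$ a.e.\ for every $\varphi$. For a rotation $c$ this reads $\mathbf 1_E(ck,y)=\mathbf 1_E(k,y)$ a.e., so by Fubini's theorem $E=\mathbb T\times E_0$ up to a null set. For $\varphi=a_c$, $c\in\mathbb R$, it then says that $d_{E_0}(s(a_c,k))=0$ for a.e.\ $k$. The difficulty is that the value $s=c$ is attained at $k=1$, a null set; continuity removes it. The function $k\mapsto d_{E_0}(s(a_c,k))$ is continuous by Lemma~\ref{lem:flow}(c), so it vanishes everywhere, and at $k=1$ we get $d_{E_0}(c)=0$. By Lemma~\ref{lem:flow}(b), $\mu(E_0)\in\{0,1\}$, so $P\in\{0,I\}$, a contradiction.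
\end{proof}

Ergodicity is needed here: an invariant set $E_0$ with $0<\mu(E_0)<1$ would give a projection $\mathbf 1_{E_0}(y)$ commuting with $T$ and all $W_\varphi$, and so a decomposition of $T$ into two homogeneous operators.

\section{There is no associated representation}\label{sec:norep}

Suppose that a projective unitary representation $\varphi\mapsto U_\varphi$ is associated with $T$. We shall derive the functions $\xi,\psi$ forbidden by Lemma~\ref{lem:nograph}. There are three obstacles: the unknown multiplier $c$, the fact that the subgroup $B$ is visible only on the null set $\{k=1\}$, and the fact that the correction of $W_\varphi$ is not known in advance to be exponential in $t$.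

\subsection{Removing the multiplier}

Let $\pi:\tilde G\to G$ be the universal covering group. The next lemma is Bargmann's theorem for $\tilde G$; we include a proof.

\begin{lemma}\label{lem:lift}
There is a strongly continuous unitary representation $g\mapsto\tilde U_g$ of $\tilde G$ with $\tilde U_g\in\mathbb T\,U_{\pi(g)}$ for all $g\in\tilde G$.
\end{lemma}

\begin{proof}
The group $\mathrm U(\mathcal H)$ is Polish (separable and completely metrizable), and so is its quotient $\mathrm{PU}(\mathcal H)=\mathrm U(\mathcal H)/\mathbb T$ by a closed normal subgroup. The map $\varphi\mapsto[U_\varphi]$ is a Borel homomorphism $G\to\mathrm{PU}(\mathcal H)$, and a Borel homomorphism between Polish groups is continuous. Hence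
\[
\mathcal E=\{(g,X)\in\tilde G\times\mathrm U(\mathcal H):\ [X]=[U_{\pi(g)}]\}
\]
is a closed subgroup, and the projection $\mathcal E\to\tilde G$ is onto with central kernel $\mathbb T$.

Fix a unit vector $e$ and $X_0\in\mathrm U(\mathcal H)$. On the open neighborhood $\{[X]:\langle Xe,X_0e\rangle\ne0\}$ of $[X_0]$, let $\Sigma[X]$ be the representative with $\langle\Sigma[X]e,X_0e\rangle>0$. It equals $\bar\lambda|\lambda|^{-1}X$ with $\lambda=\langle Xe,X_0e\rangle$, so $\Sigma$ is a continuous section. If $O\subset\tilde G$ is the open set of $g$ with $[U_{\pi(g)}]$ in this neighborhood, then $(g,z)\mapsto(g,z\,\Sigma[U_{\pi(g)}])$ is a homeomorphism of $O\times\mathbb T$ onto the part of $\mathcal E$ over $O$; the inverse recovers $z=\langle Xe,\Sigma[X]e\rangle$. So $\mathcal E$ is a topological group locally homeomorphic to $\mathbb R^4$. A locally Euclidean topological group is a Lie group, and continuous homomorphisms of Lie groups are smooth.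

Let $\mathfrak e$ be the Lie algebra of $\mathcal E$, of dimension $4$. The differential $\mathfrak e\to\mathfrak g=\mathfrak{sl}(2,\mathbb R)$ has as kernel the Lie algebra $\mathfrak z\cong\mathbb R$ of $\mathbb T$, so it is onto. By Levi's theorem $\mathfrak e=\mathfrak r\oplus\mathfrak s$ as vector spaces, with $\mathfrak r$ the largest solvable ideal and $\mathfrak s$ a subalgebra. The image of $\mathfrak r$ is a solvable ideal of the simple algebra $\mathfrak g$, hence $0$, and $\mathfrak z\subset\mathfrak r$ since $\mathfrak z$ is an abelian ideal. So $\mathfrak r=\mathfrak z$ and $\mathfrak s\to\mathfrak g$ is an isomorphism. As $\tilde G$ is simply connected, the inverse $\mathfrak g\to\mathfrak s\subset\mathfrak e$ integrates to a continuous homomorphism $\tilde G\to\mathcal E$. Its composition with $\mathcal E\to\tilde G$ has the identity as differential, so it is the identity of the connected group $\tilde G$. The second component of the homomorphism is $\tilde U$.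
\end{proof}

For $g\in\tilde G$ write $W_g$, $\Phi_g$, $g(k)$, $s(g,k)$, $t(g,k)$ for the objects attached to $\pi(g)$.

\subsection{The functional equation for the correction}

Both $\tilde U_g$ and $W_g$ conjugate $T$ to $\pi(g)(T)$. By Lemma~\ref{lem:freedom} and Proposition~\ref{prop:comm},
\[
\tilde U_g=W_g\,\gamma_g,\qquad\gamma_g\in L^\infty(\mathbb T\times Y),\quad|\gamma_g|=1 .
\]
This is where the commutant enters. To apply Fubini's theorem we need a jointly Borel version of $\gamma_g(k,y)$. Fix a unit vector $\eta\in L^2(\mathbb R)$. For $f\in L^2(\mathbb T\times Y)$ the function $\langle\gamma_g,f\rangle=\langle\tilde U_g(1\otimes\eta),W_g(f\otimes\eta)\rangle$ is Borel in $g$ by Lemma~\ref{lem:W}(a). Hence so is $\|\gamma_g-f\|_2$, a supremum of countably many Borel functions $|\langle\gamma_g-f,f'\rangle|$. Let $(d_j)$ be a dense sequence of Borel functions in $L^2(\mathbb T\times Y)$, and put $\gamma^{(n)}(g,\cdot)=d_j$ for the least $j$ with $\|\gamma_g-d_j\|_2<2^{-n}$. Then $\gamma^{(n)}$ is jointly Borel and $\sum_n\|\gamma^{(n)}(g,\cdot)-\gamma_g\|_2<\infty$,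 so $\gamma^{(n)}(g,\cdot)\to\gamma_g$ a.e.\ for every $g$. Let $\gamma=\lim_n\gamma^{(n)}$ where the limit exists and has modulus one, and $\gamma=1$ elsewhere. This $\gamma:\tilde G\times\mathbb T\times Y\to\mathbb T$ is Borel, and $\gamma(g,\cdot)=\gamma_g$ a.e.\ for every $g$.

By Lemma~\ref{lem:W}(b),(c),
\[
\tilde U_g\tilde U_h=W_g\gamma_gW_h\gamma_h=W_{gh}\;\chi_{\pi(g),\pi(h)}\,(\gamma_g\circ\Phi_h)\,\gamma_h ,
\]
and this equals $\tilde U_{gh}=W_{gh}\gamma_{gh}$. So for all $g,h\in\tilde G$ and a.e.\ $(k,y)$,
\begin{equation}\label{eq:gamma}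
\gamma\big(g,h(k),\sigma_{s(h,k)}y\big)\;\gamma(h,k,y)\;e^{it(g,h(k))\,\beta(s(h,k),y)}=\gamma(gh,k,y).
\end{equation}
Both sides are Borel in $(g,h,k,y)$, so \eqref{eq:gamma} holds for a.e.\ $(g,h,k,y)$.

\subsection{Reduction to the stabilizer}

We would like to put $k=1$ and $g,h\in B$ in \eqref{eq:gamma}, but this is a null set. Instead we fix three generic points of the circle and let $h$ move the first to the second and $g$ the second to the third. The price is three unknown functions in place of one.

The simply connected group $B$ lifts to a subgroup of $\tilde G$, for which we keep the notation $B=\{a_sn_t\}$. Let $\tilde K=\pi^{-1}(K)$, a one-dimensional Lie group that covers $K$. The product map $\tilde K\times B\to\tilde G$ is a diffeomorphism: given $g$, the $B$-component $p$ of $\pi(g)$ depends smoothly on $g$, and $gp^{-1}\in\tilde K$. For $\tilde k_0,\tilde k_1,\tilde k_2\in\tilde K$ with images $k_i=\pi(\tilde k_i)$, and $p=a_sn_t$, $p'=a_{s'}n_{t'}$, put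
\[
k=k_0,\qquad h=\tilde k_1\,p\,\tilde k_0^{-1},\qquad g=\tilde k_2\,p'\,\tilde k_1^{-1}.
\]
The map $(\tilde k_0,\tilde k_1,\tilde k_2,p,p')\mapsto(\tilde k_0,g,h)$ is a diffeomorphism onto $\tilde K\times\tilde G\times\tilde G$, because $h\tilde k_0=\tilde k_1p$ determines $\tilde k_1,p$, and then $g\tilde k_1=\tilde k_2p'$ determines $\tilde k_2,p'$. Diffeomorphisms preserve null sets, and preimages of null sets under the covering $\tilde K\to K$ are null. So \eqref{eq:gamma} holds for a.e.\ value of the new variables and $y$, and we can fix $\tilde k_0,\tilde k_1,\tilde k_2$ such that it holds for a.e.\ $(s,t,s',t',y)$. Comparing $\pi(h)k_0=k_1p$ and $\pi(g)k_1=k_2p'$ with \eqref{eq:st} gives $h(k)=k_1$, $s(h,k)=s$ and $t(g,h(k))=t'$, and $gh=\tilde k_2\,a_{s+s'}n_{t+e^st'}\,\tilde k_0^{-1}$ by \eqref{eq:an}. Define Borel functions $\mathbb R\times\mathbb R\times Y\to\mathbb T$ by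
\begin{align*}
\gamma_0(s,t,y)&=\gamma(\tilde k_1a_sn_t\tilde k_0^{-1},k_0,y),\\
\gamma_1(s,t,y)&=\gamma(\tilde k_2a_sn_t\tilde k_1^{-1},k_1,y),\\
\gamma_2(s,t,y)&=\gamma(\tilde k_2a_sn_t\tilde k_0^{-1},k_0,y).
\end{align*}
Then for a.e.\ $(s,t,s',t',y)$,
\begin{equation}\label{eq:B}
\gamma_1(s',t',\sigma_sy)\;e^{it'\beta(s,y)}\;\gamma_0(s,t,y)=\gamma_2(s+s',\,t+e^st',\,y).
\end{equation}
Without Lemma~\ref{lem:lift} this equation would contain an unknown unimodular factor depending on $(s,t,s',t')$, and the next step would not apply.

\subsection{The corrections are exponentials}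

For fixed $(s,s',y)$, equation \eqref{eq:B} expresses a function of $t+e^st'$ as a function of $t'$ times a function of $t$. Only exponentials do this.

\begin{lemma}\label{lem:exp}
Let $f_0,f_1,f_2:\mathbb R\to\mathbb T$ be measurable, $c\ne0$, and $f_1(t')f_0(t)=f_2(t+ct')$ for a.e.\ $(t,t')$. Then there are $\xi\in\mathbb R$ and constants $c_0,c_1,c_2$ with $f_0(t)=c_0e^{i\xi t}$, $f_1(t)=c_1e^{ic\xi t}$ and $f_2(t)=c_2e^{i\xi t}$ for a.e.\ $t$.
\end{lemma}

\begin{proof}
Replacing $f_1$ by $f_1(\cdot/c)$ we may take $c=1$. Let $\eta$ be continuous with compact support and $\int\eta=1$. Solving the equation for one function and averaging against $\eta$ gives, for a.e.\ $t$,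
\begin{gather*}
f_0(t)=\int f_2(t+t')\overline{f_1(t')}\eta(t')\,dt',\qquad f_1(t)=\int f_2(t+t')\overline{f_0(t')}\eta(t')\,dt',\\
f_2(t)=\int f_0(t-t')f_1(t')\eta(t')\,dt'.
\end{gather*}
Each right side pairs a translate of an $L^\infty$ function with an $L^1$ function, so it is continuous in $t$. After changes on null sets the $f_i$ are continuous, still of modulus one, and the equation holds a.e., hence everywhere. Then $f_2(t)=f_1(0)f_0(t)=f_1(t)f_0(0)$, so
\[
f_2(t)f_2(t')=f_1(0)f_0(t)\,f_1(t')f_0(0)=f_2(t+t')f_2(0).
\]
Thus $f_2/f_2(0)$ is a continuous character $e^{i\xi t}$ of $\mathbb R$, and $f_0,f_1$ are constant multiples of $f_2$.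
\end{proof}

The exponent must be a Borel function of the parameters. For $i=0,1,2$ define
\[
\xi_i(s,y)=\lim_{n\to\infty}n\operatorname{Im}\int_0^1\gamma_i(s,t+\tfrac1n,y)\,\overline{\gamma_i(s,t,y)}\,dt
\]
where the limit exists in $\mathbb R$, and $\xi_i(s,y)=0$ elsewhere. This is a Borel function on $\mathbb R\times Y$. If $\gamma_i(s,t,y)=c_0e^{i\xi t}$ for a.e.\ $t$, the integral is $e^{i\xi/n}$ and $n\sin(\xi/n)\to\xi$, so $\xi_i(s,y)=\xi$.

For a.e.\ $(s,s',y)$, equation \eqref{eq:B} holds for a.e.\ $(t,t')$. For such a triple apply Lemma~\ref{lem:exp} with $c=e^s$, $f_0=\gamma_0(s,\cdot,y)$, $f_2=\gamma_2(s+s',\cdot,y)$ and $f_1(t')=\gamma_1(s',t',\sigma_sy)e^{it'\beta(s,y)}$. The functions $\gamma_0(s,\cdot,y)$ and $\gamma_2(s+s',\cdot,y)$ are exponentials with the same exponent $\xi$, and $\gamma_1(s',\cdot,\sigma_sy)$ is an exponential with exponent $e^s\xi-\beta(s,y)$. Hence, for a.e.\ $(s,s',y)$,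
\begin{equation}\label{eq:xi}
\xi_0(s,y)=\xi_2(s+s',y),\qquad\xi_1(s',\sigma_sy)=e^s\xi_0(s,y)-\beta(s,y).
\end{equation}
The substitution $s''=s+s'$ turns the first identity into $\xi_0(s,y)=\xi_2(s'',y)$ for a.e.\ $(s,s'',y)$. Fix $s''$ such that this holds for a.e.\ $(s,y)$ and put $\xi=\xi_2(s'',\cdot)$. Fix $s'$ such that the second identity in \eqref{eq:xi} holds for a.e.\ $(s,y)$ and put $\psi=\xi_1(s',\cdot)$. Then $\xi$ and $\psi$ are real Borel functions on $Y$ with $\psi(\sigma_sy)=e^s\xi(y)-\beta(s,y)$ for a.e.\ $(s,y)$. This contradicts Lemma~\ref{lem:nograph}, so no projective unitary representation of $G$ is associated with $T$.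

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The operator $T$ of Section~\ref{sec:operator} acts on the separable space $\mathcal H$, is similar to the unitary $V$, and satisfies $\|T\|,\|T^{-1}\|\le\sqrt{1+\varepsilon}$. It is homogeneous by Proposition~\ref{prop:hom}, atomic by Proposition~\ref{prop:atomic}, and has no associated projective unitary representation by the present section.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MR}
Gadadhar Misra and Subrata Shyam Roy,
\emph{On the irreducibility of a class of homogeneous operators},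
arXiv:math/0611631 (2006).

\end{thebibliography}
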